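\title{Gregory trees and Martin's Axiom with continuum $\aleph_{\omega+1}$}

\begin{abstract}
A Gregory tree is a subtree of $2^{<\omega_1}$ with no cofinal branch in which every node has both immediate successors and every Cantor tree of nodes has a branch with an upper bound. We show that Martin's Axiom together with $\mathfrak c=\aleph_{\omega+1}$ is consistent with the nonexistence of Gregory trees, which answers a question of Kunen and Raghavan. More generally, whenever $\kappa^{<\kappa}=\kappa\ge\aleph_2$, a cardinal-preserving forcing extension satisfies Martin's Axiom, $\mathfrak c=\kappa$, and the forcing axiom for $\aleph_1$ dense subsets of trees with the Cantor tree property. Inside each such tree of the final model we build a tree that is Suslin at an intermediate stage of a finite support iteration, and a generic bookkeeping function forces with it at exactly that stage.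
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $2^{<\omega_1}$ be the set of all functions from countable ordinals into $2=\{0,1\}$. Its elements are called \emph{nodes}, and the \emph{length} of a node $f$ is the ordinal $\operatorname{dom}f$. We view $2^{<\omega_1}$ as a forcing poset in which $p\le q$ means $p\supseteq q$, so the empty sequence $\emptyset$ is the largest element. A \emph{subtree} is a nonempty set $\mathbb T\subseteq 2^{<\omega_1}$ closed under initial segments, and a \emph{cofinal branch} of $\mathbb T$ is a function $b\in 2^{\omega_1}$ with $b\restriction\alpha\in\mathbb T$ for every $\alpha<\omega_1$.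

Two initial segments of one function are comparable under inclusion, so two nodes with a common extension are comparable. Two incomparable nodes differ at an ordinal in both domains, so their extensions are again incomparable. Thus in any set $S$ of nodes, which we always order by reverse inclusion, ``compatible'' means ``comparable'', and an antichain is a set of pairwise incomparable nodes. A set $D\subseteq S$ is \emph{dense in $S$} if every element of $S$ has an extension in $D$.

\begin{definition}\label{def:ctp}
A \emph{Cantor tree} is a family of nodes $\{f_\sigma:\sigma\in2^{<\omega}\}$ such that for every $\sigma\in 2^{<\omega}$ the nodes $f_{\sigma^\frown0}$ and $f_{\sigma^\frown1}$ are incomparable extensions of $f_\sigma$. A subtree $\mathbb T$ has the \emph{Cantor tree property (CTP)} if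
\begin{enumerate}
\item[(1)] $f^\frown0\in\mathbb T$ and $f^\frown1\in\mathbb T$ for every $f\in\mathbb T$, and
\item[(2)] for every Cantor tree $\{f_\sigma:\sigma\in2^{<\omega}\}\subseteq\mathbb T$ there are $x\in2^\omega$ and $g\in\mathbb T$ with $g\supseteq f_{x\restriction n}$ for all $n<\omega$.
\end{enumerate}
A \emph{Gregory tree} is a subtree with the CTP and with no cofinal branch.
\end{definition}

Write $\mathfrak c=2^{\aleph_0}$. A poset is \emph{ccc} if all its antichains are countable, and \emph{Martin's Axiom} (MA) states that for every ccc poset and every family of fewer than $\mathfrak c$ dense subsets of it, some filter meets all members of the family. The following results are known.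
\begin{itemize}
\item (Gregory) If $2^{\aleph_0}<2^{\aleph_1}$, then there is a Gregory tree.
\item The Proper Forcing Axiom implies that there are no Gregory trees.
\item For every regular $\kappa>\aleph_1$ there are models of MA with $\mathfrak c=\kappa$ in which there is a Gregory tree.
\item For every regular $\kappa>\aleph_1$ that is not the successor of a cardinal of cofinality $\omega$, there are models of MA with $\mathfrak c=\kappa$ in which there is no Gregory tree.
\end{itemize}
The least cardinal excluded in the last result is $\aleph_{\omega+1}$, and Kunen and Raghavan \cite{KR} ask: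
\begin{quote}
\emph{Assume $\mathrm{MA}$ and $\mathfrak c=\aleph_{\omega+1}$. Must there be a Gregory tree?}
\end{quote}
Either answer is plausible. The least infinite successor of a cardinal of cofinality $\omega$ is $\aleph_1=\aleph_0^+$, and $\mathfrak c=\aleph_1$ does produce a Gregory tree, because then $2^{\aleph_0}=\aleph_1<2^{\aleph_1}$ and Gregory's theorem applies. One might expect $\aleph_{\omega+1}$ to behave in the same way. On the other hand, MA implies $2^\mu=\mathfrak c$ for all infinite $\mu<\mathfrak c$ (Martin--Solovay), so under MA with $\mathfrak c\ge\aleph_2$ the hypothesis of Gregory's theorem fails. The answer is negative.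

\begin{theorem}\label{thm:main}
Let $\kappa\ge\aleph_2$ be a cardinal with $\kappa^{<\kappa}=\kappa$. There is a cardinal-preserving forcing extension in which $\mathrm{MA}$ holds, $\mathfrak c=\kappa$, and
\begin{itemize}
\item[$(\dagger)$] for every subtree $\mathbb T$ of $2^{<\omega_1}$ with the CTP and all dense sets $D_\xi\subseteq\mathbb T$ $(\xi<\omega_1)$, there is a cofinal branch $b$ of $\mathbb T$ such that for every $\xi<\omega_1$ some initial segment of $b$ is in $D_\xi$.
\end{itemize}
In particular there are no Gregory trees in the extension.
\end{theorem}

The last sentence is the case $D_\xi=\mathbb T$ of $(\dagger)$.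

\begin{corollary}\label{cor:answer}
It is consistent, relative to $\mathrm{ZFC}$, that $\mathrm{MA}+\mathfrak c=\aleph_{\omega+1}$ holds and there is no Gregory tree. Hence the existence of a Gregory tree is independent of $\mathrm{MA}+\mathfrak c=\aleph_{\omega+1}$.
\end{corollary}

\begin{proof}
Start with a model of GCH, for example $L$, and let $\kappa=\aleph_{\omega+1}$. Then $\kappa^{<\kappa}=\kappa^{\aleph_\omega}=(2^{\aleph_\omega})^{\aleph_\omega}=2^{\aleph_\omega}=\kappa$, so Theorem~\ref{thm:main} applies, and $\kappa$ remains $\aleph_{\omega+1}$ because cardinals are preserved. The second sentence follows from the third known result above.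
\end{proof}

Both parameters of Theorem~\ref{thm:main} are optimal: $\aleph_1$ dense sets cannot be replaced by $\aleph_2$ (Proposition~\ref{prop:sharp}), and $\kappa^{<\kappa}=\kappa$ is necessary (Proposition~\ref{prop:range}). Neither fact is used in the proof of the theorem. Section~\ref{sec:ctp} shows what the CTP gives in ZFC, Section~\ref{sec:idea} explains the two ideas of the proof, and Sections~\ref{sec:forcing}--\ref{sec:branch} carry it out.

\section{What the Cantor tree property gives}\label{sec:ctp}

If a subtree satisfies clause (1) of Definition~\ref{def:ctp} and contains the union of each of its countable chains, then by induction on length it contains every node. Clause (2) weakens this closure: the tree has to bound only one branch of each Cantor tree, and we are not told which one. The next example shows that a prescribed chain can fail to have a bound.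

\begin{example}\label{ex:omit}
Fix $c\in2^\omega$ and let $\mathbb T$ be the subtree of all nodes that do not extend $c$. Clause (1) holds because $c$ has limit length. For clause (2), let $\{f_\sigma\}\subseteq\mathbb T$ be a Cantor tree and put $u_x=\bigcup_n f_{x\restriction n}$ for $x\in 2^\omega$. If $u_x\supseteq c$, then each $f_{x\restriction n}$ is comparable with $c$ and does not extend it, so $u_x\subseteq c$ and $u_x=c$. The nodes $u_x$ are pairwise incomparable, so this happens for at most one $x$, and $u_x\in\mathbb T$ for all other $x$. Thus $\mathbb T$ has the CTP, while the chain $\{c\restriction n:n<\omega\}$ has no upper bound in $\mathbb T$.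
\end{example}

The CTP is used by preparing a Cantor tree \emph{all} of whose branches have a desired property; the branch bounded in $\mathbb T$ then has it too. The two lemmas of this section are the simplest instances.

\begin{lemma}\label{lem:height}
If $\mathbb T$ has the CTP and $\alpha<\omega_1$, then the set $\mathbb T_{\ge\alpha}$ of nodes of $\mathbb T$ of length at least $\alpha$ is dense in $\mathbb T$.
\end{lemma}

\begin{proof}
We use induction on $\alpha$. The case $\alpha=0$ is trivial, and if $g\in\mathbb T_{\ge\alpha}$ then $g^\frown0\in\mathbb T_{\ge\alpha+1}$. Let $\alpha=\sup_n\alpha_n$ be a limit with $\alpha_n<\alpha$, and let $f\in\mathbb T$. Put $f_\emptyset=f$ and let $f_{\sigma^\frown i}\in\mathbb T_{\ge\alpha_{|\sigma|}}$ extend $f_\sigma{}^\frown i$. This is a Cantor tree in $\mathbb T$, and a node $g\in\mathbb T$ as in clause (2) extends $f$ and has length at least $\alpha_n$ for every $n$.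
\end{proof}

The proof does not produce a cofinal branch: the Cantor tree is prepared for one height $\alpha$, and the nodes obtained for different heights need not be comparable. A filter on $\mathbb T$ is a chain, and if it meets all the sets $\mathbb T_{\ge\alpha}$, then its union is a cofinal branch. Conversely, the proper initial segments of a cofinal branch form a filter. So $(\dagger)$ says exactly that any $\aleph_1$ dense subsets of a tree with the CTP are met by a filter; it is a forcing axiom for these trees. It is not an instance of MA, since these trees are far from ccc.

\begin{lemma}\label{lem:code}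
Let $\mathbb T$ have the CTP, let $f\in\mathbb T$ have length $\gamma$, and let $r\in2^\omega$. There is $g\in\mathbb T$ with $g\supseteq f$, $\operatorname{dom}g\ge\gamma+\omega$, and $g(\gamma+2n)=r(n)$ for all $n<\omega$.
\end{lemma}

\begin{proof}
For $\sigma\in2^n$ put $f_\sigma=f^\frown\langle r(0),\sigma(0),\dots,r(n-1),\sigma(n-1)\rangle$. These nodes lie in $\mathbb T$ by clause (1), and they form a Cantor tree because $f_{\sigma^\frown0}$ and $f_{\sigma^\frown1}$ differ in their last entry. Any $g$ given by clause (2) is as required.
\end{proof}

The nodes $g$ obtained from one $f$ and different reals $r$ are incomparable, so above every node of $\mathbb T$ there is an antichain of size $\mathfrak c$. Since $r$ can be read off from $g$, a transitive model of ZFC that contains $\mathbb T$ as an element contains all reals. The same coding bounds the number of dense sets that a filter can meet.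

\begin{proposition}\label{prop:sharp}
If $\mathfrak c\ge\aleph_2$ and $\mathbb T$ has the CTP, then there are $\aleph_2$ dense subsets of $\mathbb T$ such that no filter on $\mathbb T$ meets all of them.
\end{proposition}

\begin{proof}
For $r\in2^\omega$ let $D_r$ be the set of $g\in\mathbb T$ for which there is $\gamma$ with $\gamma+\omega\le\operatorname{dom}g$ and $g(\gamma+2n)=r(n)$ for all $n$. It is dense by Lemma~\ref{lem:code}. The union $u$ of a filter on $\mathbb T$ is a function whose domain is an ordinal at most $\omega_1$. If the filter meets $D_r$, then $r=\langle u(\gamma+2n):n<\omega\rangle$ for some $\gamma<\omega_1$, so a filter meets $D_r$ for at most $\aleph_1$ reals $r$. Take the sets $D_r$ for any $\aleph_2$ reals $r$. A node belongs to only countably many $D_r$, so $r\mapsto D_r$ is countable-to-one and this family has size $\aleph_2$.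
\end{proof}

\section{Generic Cantor trees and the plan of the proof}\label{sec:idea}

Models of MA with $\mathfrak c=\kappa$ are obtained by finite support iterations of ccc posets of length $\kappa$, with intermediate models $V[G_\alpha]$, $\alpha<\kappa$. Let $\mathbb T$ be a tree with the CTP in the final model. New reals appear at cofinally many stages, so by the remark after Lemma~\ref{lem:code} the tree $\mathbb T$ lies in no intermediate model.

A first attempt is to reflect: find $\alpha$ such that $\mathbb T\cap V[G_\alpha]$ belongs to $V[G_\alpha]$ and has the CTP there, and treat this tree at stage $\alpha$. Clause (2) would come from a closing-off argument, which passes from a stage $\beta$ to a later stage containing a bound for each Cantor tree of $V[G_\beta]$ in $\mathbb T$. This passage is available when there are fewer than $\kappa$ such Cantor trees. Now let $\kappa=\lambda^+$ with $\operatorname{cf}\lambda=\omega$. Some stage $\beta<\kappa$ contains $\lambda$ reals, and the continuum has uncountable cofinality by K\"onig's theorem, so $V[G_\beta]$ already contains $\kappa$ reals. The proof of Lemma~\ref{lem:code} with $f=\emptyset$ turns them into $\kappa$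 Cantor trees in $\mathbb T$, and the closing-off argument is not available.

We avoid reflection altogether. We select inside $\mathbb T$ a set $S$ of $\aleph_1$ nodes, arranged in countable levels $L_\xi$ $(\xi<\omega_1)$, such that $S$ is ccc in some intermediate model. Forcing with $S$ adds a chain through all levels, and its union is a cofinal branch of $\mathbb T$. The CTP is applied only in the final model, and only to countably many Cantor trees for each limit level.

To make $S$ ccc we \emph{seal} antichains. Suppose that $\delta$ is a limit, $A$ is a maximal antichain of the part $S_{<\delta}$ of $S$ below level $\delta$, and every node of $L_\delta$ extends an element of $A$. Then no node at level $\delta$ or higher can be added to $A$. The following notion seals all maximal antichains of a given model at once.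

\begin{definition}\label{def:generic}
Let $M$ be a transitive model of ZFC and let $S_0\in M$ be a set of nodes. A node $t$ is \emph{$M$-generic for $S_0$} if $t$ is the union of a chain in $S_0$ and for every $D\in M$ that is dense in $S_0$ there is $u\in D$ with $u\subseteq t$.
\end{definition}

The generic node must lie in $\mathbb T$, and Example~\ref{ex:omit} shows that a generic node chosen in advance may be missing from $\mathbb T$. So we need a Cantor tree all of whose branches are generic. One Cohen real provides it. Here \emph{Cohen forcing} is $\omega^{<\omega}$ ordered by reverse inclusion, and $r\in\omega^\omega$ is \emph{Cohen over $M$} if every dense $E\subseteq\omega^{<\omega}$ in $M$ contains an initial segment of $r$.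

\begin{lemma}\label{lem:cantor}
Let $M$ be a transitive model of $\mathrm{ZFC}$, and suppose that there is a real $r$ that is Cohen over $M$. Let $S_0\in M$ be a set of nodes, countable in $M$, such that every element of $S_0$ has two incomparable extensions in $S_0$, and let $s\in S_0$.
\begin{enumerate}
\item[(a)] There is a Cantor tree $F:2^{<\omega}\to S_0$ with $F(\emptyset)=s$ such that for every $D\in M$ dense in $S_0$ there is $m$ with $F(\sigma)\in D$ for all $\sigma\in2^m$.
\item[(b)] If $\mathbb T$ is a subtree with the CTP and $S_0\subseteq\mathbb T$, then there is $t\in\mathbb T$ with $t\supseteq s$ that is $M$-generic for $S_0$.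
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An \emph{approximation of height $m$} is a map $\varphi:2^{\le m}\to S_0$ with $\varphi(\emptyset)=s$ such that $\varphi(\sigma^\frown0)$ and $\varphi(\sigma^\frown1)$ are incomparable extensions of $\varphi(\sigma)$ whenever $|\sigma|<m$. If $D$ is dense in $S_0$, then every approximation $\varphi$ of height $m$ extends to one of height $m+1$ that maps $2^{m+1}$ into $D$: for each $\sigma\in2^m$ take two incomparable extensions of $\varphi(\sigma)$ in $S_0$ and extend each of them to an element of $D$; the two results are still incomparable.

The set of approximations is countable in $M$; let $e\in M$ map $\omega$ onto it. We let $r$ choose among approximations. Define $\pi\in M$ on $\omega^{<\omega}$ by letting $\pi(\emptyset)$ be the approximation of height $0$ and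
\[
\pi(a^\frown k)=\begin{cases}e(k)&\text{if }e(k)\supseteq\pi(a),\\ \pi(a)&\text{otherwise.}\end{cases}
\]
For $D\in M$ dense in $S_0$ and $l<\omega$, let $E_{D,l}\in M$ be the set of $a\in\omega^{<\omega}$ such that $\pi(a)$ has some height $m\ge l$ and maps $2^m$ into $D$. This set is dense: given $a$, repeat the extension step to get $\psi\supseteq\pi(a)$ of height $m\ge l$ mapping $2^m$ into $D$, pick $k$ with $e(k)=\psi$, and note that $a^\frown k\in E_{D,l}$. The approximations $\pi(r\restriction j)$ increase with $j$; let $F$ be their union. Since $r$ meets every $E_{S_0,l}$, the map $F$ is defined on all of $2^{<\omega}$ and is a Cantor tree. Since $r$ meets $E_{D,0}$, some level of $F$ lies in $D$.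

(b) By clause (2) of the CTP there are $x\in2^\omega$ and $g\in\mathbb T$ with $g\supseteq F(x\restriction m)$ for all $m$. The node $t=\bigcup_mF(x\restriction m)$ is an initial segment of $g$, so $t\in\mathbb T$. It is the union of a chain in $S_0$ and extends $F(\emptyset)=s$. If $D\in M$ is dense in $S_0$ and $m$ is as in (a), then $F(x\restriction m)\in D$ and $F(x\restriction m)\subseteq t$.
\end{proof}

Nothing is assumed about $x$ in (b); it need not lie in $M[r]$. This is why (a) asks that a whole level of $F$, and not just one branch, enter $D$.

\begin{example}[the first limit level]\label{ex:omega}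
Let $L_k=2^k$ for $k<\omega$, so that $S_{<\omega}=2^{<\omega}\subseteq\mathbb T$, and let $A=\{0^k{}^\frown1:k<\omega\}$, where $0^k$ is the sequence of $k$ zeros. This is a maximal antichain of $2^{<\omega}$. The constant function $0^\omega$ is incomparable with every element of $A$, so putting $0^\omega$ into $L_\omega$ would let $A$ grow. The set $D_A$ of all $u\in2^{<\omega}$ extending an element of $A$ is dense. With $s=\emptyset$, the extension step of the proof starts from the incomparable nodes $\langle0\rangle$ and $\langle1\rangle$ and pushes them into $D_A$, giving for instance $\varphi(\langle0\rangle)=\langle0,1\rangle$ and $\varphi(\langle1\rangle)=\langle1\rangle$. Every branch of every Cantor tree $F\supseteq\varphi$ passes through $\langle0,1\rangle$ or $\langle1\rangle$, so whichever branch $\mathbb T$ bounds, it extends an element of $A$. The Cohen real performs this step for all maximal antichains $A\in M$ of $2^{<\omega}$. Applying Lemma~\ref{lem:cantor}(b) once for each $s\in2^{<\omega}$ gives a countable set $L_\omega\subseteq\mathbb T\cap2^\omega$ that contains an extension of every $s$ and seals every such $A$.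
\end{example}

The second difficulty is timing. Level $L_\delta$ is generic over an intermediate model $M_\delta=V[G_{\alpha_\delta}]$ that contains $S_{<\delta}$, but $L_\delta$ itself appears only at a later stage $\alpha_{\delta+1}$, which depends on $\mathbb T$. Let $\alpha=\sup_{\xi<\omega_1}\alpha_\xi$. Because $\alpha$ has cofinality $\omega_1$ and supports are finite, every maximal antichain $A\in V[G_\alpha]$ of $S$ has an initial part $A\cap S_{<\delta}$ that lies in $M_\delta$ and is maximal in $S_{<\delta}$. This part is sealed, so $A$ is countable. The argument covers the antichains of $V[G_\alpha]$ and says nothing about those added later, so we have to force with $S$ at stage $\alpha$ itself. A bookkeeping function fixed in advance has no reason to list $S$ at that stage. We therefore add the bookkeeping function generically: its initial segments are conditions, we build $S$ and an initial segment of length $\alpha$ together, and we then write a name for $S$ at position $\alpha$.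

\section{An iteration with generic bookkeeping}\label{sec:forcing}

\subsection*{Conventions}
Posets are preorders with a greatest element. A \emph{filter} is a nonempty upward closed set in which any two elements have a common extension. A preorder on a cardinal $\mu$ is identified with its order relation, a subset of $\mu\times\mu$. As usual, we argue with generic filters over the ground model $V$; the value of a name $\tau$ under $G$ is $\tau_G$. We use the following standard facts.
\begin{itemize}
\item \emph{Nice names.} A nice $P$-name for a subset of $X\in V$ is a name $\bigcup_{x\in X}\{\check x\}\times A_x$ with each $A_x$ an antichain of $P$. For every name $\tau$ there is a nice name $\sigma$ with $\Vdash\tau\subseteq\check X\to\tau=\sigma$. If $P$ is ccc, then $|\sigma|\le|X|+\aleph_0$.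
\item \emph{Maximum principle.} If $\Vdash\exists y\,\psi(y)$, then $\Vdash\psi(\tau)$ for some name $\tau$.
\item \emph{Complete suborders.} Let $P\subseteq P'$ have the induced order, the same greatest element and the same incompatibility relation, and suppose that every $p'\in P'$ has a \emph{reduction}, that is, a $p\in P$ all of whose extensions in $P$ are compatible with $p'$. If $G'$ is $P'$-generic, then $G'\cap P$ is $P$-generic, and $\tau_{G'}=\tau_{G'\cap P}$ for all $P$-names $\tau$.
\item \emph{Preservation.} A poset in which every decreasing sequence of length less than $\kappa$ has a lower bound adds no new sequences of length less than $\kappa$ of elements of $V$, and so preserves cardinals up to $\kappa$. A poset of size $\kappa$ preserves cardinals above $\kappa$. A ccc poset preserves all cardinals.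
\end{itemize}

Fix $\kappa\ge\aleph_2$ with $\kappa^{<\kappa}=\kappa$ in $V$. Then $\kappa$ is regular, since $\kappa^{\operatorname{cf}\kappa}>\kappa$ by K\"onig's theorem. Let $H_\kappa$ be the set, computed in $V$, of all sets whose transitive closure has size less than $\kappa$; then $|H_\kappa|=2^{<\kappa}=\kappa$.

\subsection*{The bookkeeping poset}
Let $R$ be the set of all functions $q:\eta_q\to H_\kappa$ with $\eta_q<\kappa$ an ordinal, ordered by reverse inclusion. The union of a decreasing sequence of length less than $\kappa$ lies in $R$ because $\kappa$ is regular, and $|R|=\kappa^{<\kappa}=\kappa$. Hence $R$ preserves cardinals and adds no new sequences of length less than $\kappa$ of elements of $V$. An $R$-generic filter has the form $\{h\restriction\eta:\eta<\kappa\}$ for a function $h:\kappa\to H_\kappa$; we call $h$ itself $R$-generic and write $W=V[h]$. In $W$ the cardinal $\kappa$ is still regular, and every subset of $V$ of size less than $\kappa$ belongs to $V$.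

\subsection*{The iteration coded by a condition}
For $q\in R$ we define in $V$, by recursion, posets $P_\alpha=P^q_\alpha$ $(\alpha\le\eta_q)$, infinite cardinals $\mu_\alpha<\kappa$ and $P_\alpha$-names $\dot Q_\alpha$ $(\alpha<\eta_q)$ for ccc preorders on $\mu_\alpha$ with greatest element $0$.
\begin{itemize}
\item $P_\alpha$ consists of all finite partial functions $p$ with $\operatorname{dom}p\subseteq\alpha$ and $p(\beta)\in\mu_\beta$ for $\beta\in\operatorname{dom}p$. We put $p\le p'$ if $\operatorname{dom}p'\subseteq\operatorname{dom}p$ and $p\restriction\beta\Vdash_{P_\beta}p(\beta)\le_{\dot Q_\beta}p'(\beta)$ for all $\beta\in\operatorname{dom}p'$.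
\item If $q(\alpha)$ is a $P_\alpha$-name and for some infinite cardinal $\mu<\kappa$ the poset $P_\alpha$ forces that $q(\alpha)$ is a ccc preorder on $\mu$ with greatest element $0$, then $\dot Q_\alpha=q(\alpha)$ and $\mu_\alpha=\mu$. Otherwise $\mu_\alpha=\omega$ and $\dot Q_\alpha$ is the canonical name of a fixed copy of Cohen forcing on $\omega$ with greatest element $0$.
\end{itemize}
In particular $q(\alpha)=\emptyset$ yields Cohen forcing at stage $\alpha$. The poset $P^q_\alpha$ depends only on $q\restriction\alpha$. This is the usual finite support iteration of ccc posets \cite{Kunen}, restricted to conditions whose coordinates are ordinals instead of names. The restriction keeps the posets in $H_\kappa$, and the standard facts have short direct proofs in this form.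

\begin{lemma}\label{lem:iter}
Let $q\in R$ and $\beta\le\alpha\le\eta_q$. The following hold in $V$.
\begin{enumerate}
\item[(a)] $P_\alpha\in H_\kappa$ is a preorder with greatest element $\emptyset$; $P_\beta$ is a complete suborder of $P_\alpha$, with $p\restriction\beta$ a reduction of $p$; and $P_\alpha=\bigcup_{\gamma<\alpha}P_\gamma$ if $\alpha$ is a limit.
\item[(b)] If $\alpha<\eta_q$, $G_{\alpha+1}$ is $P_{\alpha+1}$-generic over $V$ and $G_\alpha=G_{\alpha+1}\cap P_\alpha$, then $G(\alpha)=\{p(\alpha):p\in G_{\alpha+1},\ \alpha\in\operatorname{dom}p\}$ is a $(\dot Q_\alpha)_{G_\alpha}$-generic filter over $V[G_\alpha]$.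
\item[(c)] $P_\alpha$ is ccc.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\kappa$ is regular, $\sup_{\gamma<\alpha}\mu_\gamma<\kappa$, so $|P_\alpha|<\kappa$ and $P_\alpha\in H_\kappa$. The definition of $p\le p'$ does not mention $\alpha$, so the order of $P_\beta$ is induced from $P_\alpha$, and $p\le p'$ implies $p\restriction\gamma\le p'\restriction\gamma$. Reflexivity holds because each $\dot Q_\gamma$ is forced to be reflexive. If $p\le p'\le p''$ and $\gamma\in\operatorname{dom}p''$, then $p\restriction\gamma\le p'\restriction\gamma$, so $p\restriction\gamma$ forces $p(\gamma)\le p'(\gamma)\le p''(\gamma)$; this gives transitivity. If $p$ extends $r,r'\in P_\beta$, then so does $p\restriction\beta$, so incompatibility is the same in $P_\beta$ and $P_\alpha$. We shall use twice the following amalgamation property: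
\begin{itemize}
\item[$(\mathrm A)$] if $p,p'\in P_\alpha$, $\operatorname{dom}p\cap\operatorname{dom}p'\subseteq\beta$, and $r\in P_\beta$ extends $p\restriction\beta$ and $p'\restriction\beta$, then $p''=r\cup p\restriction[\beta,\alpha)\cup p'\restriction[\beta,\alpha)$ extends $p$ and $p'$.
\end{itemize}
Indeed, let $\gamma\in\operatorname{dom}p$. If $\gamma<\beta$, then $p''\restriction\gamma=r\restriction\gamma$ forces $r(\gamma)\le p(\gamma)$, and if $\gamma\ge\beta$, then $p''(\gamma)=p(\gamma)$; the same holds for $p'$. The case $p'=r$ shows that $p\restriction\beta$ is a reduction of $p$. The statement about limits holds because domains are finite.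

(b) If $r\in G_\alpha$ forces that $\dot E$ is dense in $\dot Q_\alpha$, then the set of $p\in P_{\alpha+1}$ with $\alpha\in\operatorname{dom}p$ and $p\restriction\alpha\Vdash p(\alpha)\in\dot E$ is dense below $r$: given $p'\le r$, let $i=p'(\alpha)$, or $i=0$ if $\alpha\notin\operatorname{dom}p'$, find $r'\le p'\restriction\alpha$ and $j$ with $r'\Vdash j\le i\wedge j\in\dot E$, and take $r'\cup\{(\alpha,j)\}$. So $G(\alpha)$ meets every dense set of $V[G_\alpha]$. If $p,p'\in G_{\alpha+1}$ have $\alpha$ in their domains and $p''\in G_{\alpha+1}$ extends both, then $p''(\alpha)\in G(\alpha)$ extends $p(\alpha)$ and $p'(\alpha)$ in $(\dot Q_\alpha)_{G_\alpha}$. If $p\in G_{\alpha+1}$ and $r\in G_\alpha$ forces $p(\alpha)\le j$, then a common extension of $p$ and $r$ in $G_{\alpha+1}$ extends $r\cup\{(\alpha,j)\}$, so $j\in G(\alpha)$.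

(c) We use induction on $\alpha$. Let $p_\xi$ $(\xi<\omega_1)$ be conditions; we find $\xi\ne\zeta$ with $p_\xi,p_\zeta$ compatible. If $\alpha$ is a limit, the $\Delta$-system lemma lets us assume that $\operatorname{dom}p_\xi\cap\operatorname{dom}p_\zeta$ is the same finite set for all $\xi\ne\zeta$, contained in some $\beta<\alpha$. Two of the $p_\xi\restriction\beta$ are compatible in $P_\beta$, and $(\mathrm A)$ applies. Let $\alpha=\beta+1$. Extending $p_\xi$ by the value $0$ if necessary, we assume $\beta\in\operatorname{dom}p_\xi$. There is a $P_\beta$-generic $G_\beta$ containing $p_\xi\restriction\beta$ for uncountably many $\xi$: otherwise the set of such $\xi$ is forced to be bounded in $\omega_1$, hence by the ccc of $P_\beta$ bounded by a fixed $\gamma<\omega_1$, although $p_{\gamma+1}\restriction\beta$ forces $\gamma+1$ into it. As $(\dot Q_\beta)_{G_\beta}$ is ccc, there are two such indices $\xi\ne\zeta$ and $j<\mu_\beta$ with $j\le p_\xi(\beta),p_\zeta(\beta)$. If $r\in G_\beta$ forces this and extends $p_\xi\restriction\beta$ and $p_\zeta\restriction\beta$, then $r\cup\{(\beta,j)\}$ extends $p_\xi$ and $p_\zeta$.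
\end{proof}

\subsection*{The final model}
Let $h$ be $R$-generic over $V$. In $W=V[h]$ put $P_\alpha=P_\alpha^{h\restriction\alpha}$ for $\alpha<\kappa$ and $P_\kappa=\bigcup_{\alpha<\kappa}P_\alpha$. Each $P_\alpha$ with $\alpha<\kappa$ belongs to $V$ and is a complete suborder of $P_\kappa$ by Lemma~\ref{lem:iter}(a). The poset $P_\kappa$ is ccc in $W$: an antichain of size $\aleph_1$ lies in some $P_\alpha$ with $\alpha<\kappa$ and belongs to $V$, contrary to Lemma~\ref{lem:iter}(c). Let $G$ be $P_\kappa$-generic over $W$ and $G_\alpha=G\cap P_\alpha$. We call $(h,G)$ a \emph{generic pair}, and $W[G]$ is the extension of Theorem~\ref{thm:main}. All cardinals are preserved from $V$ to $W[G]$, so the models $V\subseteq V[G_\alpha]\subseteq W[G]$ have the same $\omega_1$. Each $G_\alpha$ is generic over $W$, hence over $V$, so Lemma~\ref{lem:iter}(b) applies to $G(\alpha)$.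

Small objects of $W[G]$ have names in $V$ and appear at bounded stages.

\begin{lemma}\label{lem:capture}
\begin{enumerate}
\item[(a)] If $X\in H_\kappa$ and $x\in W[G]$ is a subset of $X$, then for some $\alpha<\kappa$ there is a nice $P_\alpha$-name $\sigma\in H_\kappa$ with $\sigma_{G_\alpha}=x$. In particular $x\in V[G_\alpha]$.
\item[(b)] Let $\langle\tau_n:n<\omega\rangle\in W$ be a sequence of $P_\kappa$-names such that $P_\kappa$ forces each $\tau_n$ to be a node. There are $\beta<\kappa$ and a sequence $\langle\tau'_n:n<\omega\rangle\in V$ of countable $P_\beta$-names with $\Vdash_{P_\kappa}\tau_n=\tau_n'$ for all $n$.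
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In $W$ let $\sigma$ be a nice $P_\kappa$-name for $x$. By the ccc, $|\sigma|\le|X|+\aleph_0<\kappa$. By regularity the conditions occurring in $\sigma$ lie in one $P_\alpha$ with $\alpha<\kappa$. As a subset of $H_\kappa$ of size less than $\kappa$, the name $\sigma$ belongs to $V$, and to $H_\kappa$.

(b) In $W$, a maximal antichain deciding the length of $\tau_n$ is countable, so $\tau_n$ is forced to be a subset of $\gamma_n\times2$ for some $\gamma_n<\omega_1$. A nice name $\tau'_n$ for it is countable and lies in $V$ as in (a). The countably many conditions in all $\tau_n'$ lie in one $P_\beta$, and the sequence is in $V$ because $R$ adds no $\omega$-sequences of elements of $V$.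
\end{proof}

\begin{proposition}\label{prop:MA}
$W[G]$ satisfies $\mathfrak c=\kappa$ and $\mathrm{MA}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:capture}(a) every subset of $\omega$ has a name in $H_\kappa$, so $\mathfrak c\le|H_\kappa|=\kappa$. By genericity $h(\beta)=\emptyset$ for unboundedly many $\beta<\kappa$. For such $\beta$ the filter $G(\beta)$ yields a real $r_\beta\in V[G_{\beta+1}]$ that is Cohen over $V[G_\beta]$, so $r_\beta\notin V[G_\beta]$. These $\kappa$ reals are therefore distinct, and $\mathfrak c=\kappa$.

For MA, let $\mu<\kappa$ be an infinite cardinal and let $E_i$ $(i<\mu)$ be dense subsets of a ccc poset $Q$. We may assume $|Q|\le\mu$. Indeed, take $Q'\subseteq Q$ of size at most $\mu$ that contains the greatest element, a common extension of any two of its compatible elements, and for each $i$ an extension in $E_i$ of each of its elements. Then $Q'$ is ccc, the sets $E_i\cap Q'$ are dense in $Q'$, and the upward closure of a filter on $Q'$ is a filter on $Q$. Adding elements equivalent to the greatest one, we may further assume that $Q$ is a preorder on $\mu$ with greatest element $0$.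

Apply Lemma~\ref{lem:capture}(a) to $Q$ and to $\{(i,j):j\in E_i\}$, both subsets of $\mu\times\mu$. This gives $\alpha<\kappa$ and a $P_\alpha$-name $\tau\in V$ with $\tau_{G_\alpha}=Q$ and $\langle E_i:i<\mu\rangle\in V[G_\alpha]$. Let $q=h\restriction\alpha$ and work in $V$. Given $q'\le q$ with $\beta=\eta_{q'}$, call $\tau'$ a \emph{correction of $\tau$ for $q'$} if $\tau'\in H_\kappa$ is a $P^{q'}_\beta$-name forced to equal $\tau$ if $\tau$ is a ccc preorder on $\mu$ with greatest element $0$, and to equal $\mu\times\mu$ otherwise. Corrections exist by the maximum principle and the bound on the size of nice names, and $q'\cup\{(\beta,\tau')\}\in R$. By genericity there is $\beta\ge\alpha$ such that $h(\beta)$ is a correction of $\tau$ for $h\restriction\beta$. A correction is forced to be a ccc preorder on $\mu$ with greatest element $0$, so $\dot Q_\beta=h(\beta)$. Since $Q$ is ccc in $W[G]$, it is ccc in $V[G_\beta]$, which is a submodel with the same $\omega_1$. Hence $(\dot Q_\beta)_{G_\beta}=Q$, and $G(\beta)$ is a filter on $Q$ meeting all $E_i\in V[G_\beta]$.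
\end{proof}

\section{A tree of generic nodes inside $\mathbb T$}\label{sec:tree}

It remains to prove $(\dagger)$, and this is a density argument in $R$. For $q\in R$ and a statement $\psi$ about $W[G]$, say that $q$ \emph{secures} $\psi$ if $q\Vdash_R$ ``$\Vdash_{P_\kappa}\psi$'', that is, if $\psi$ holds in $V[h][G]$ for every generic pair $(h,G)$ with $q\subseteq h$.

\begin{proposition}\label{prop:key}
In $V$, let $q_0\in R$, and fix $R$-names for $P_\kappa$-names $\dot{\mathbb T}$ and $\langle\dot D_\xi:\xi<\omega_1\rangle$. Suppose that $q_0$ secures that $\dot{\mathbb T}$ is a subtree with the CTP and that all $\dot D_\xi$ are dense in $\dot{\mathbb T}$. Then some $q\le q_0$ secures that $\dot{\mathbb T}$ has a cofinal branch with an initial segment in each $\dot D_\xi$.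
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Fix a generic pair $(h,G)$. Cardinal preservation, MA and $\mathfrak c=\kappa$ were proved in Section~\ref{sec:forcing}. Let $\mathbb T$ and $\langle D_\xi:\xi<\omega_1\rangle$ in $W[G]$ be as in $(\dagger)$, and take $P_\kappa$-names for them in $W$. By the maximum principle there are names forced to agree with these if these satisfy the hypothesis of $(\dagger)$, and to denote $\mathbb T=D_\xi=2^{<\omega_1}$ otherwise. The new names have the same values under $G$, and since $2^{<\omega_1}$ has the CTP, the greatest element of $P_\kappa$ forces that they satisfy the hypothesis. Fix $R$-names for them and $q_*\subseteq h$ securing the hypothesis. Every $q_0\le q_*$ satisfies the assumption of Proposition~\ref{prop:key}, so the conditions securing its conclusion are dense below $q_*$, and one of them is contained in $h$.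
\end{proof}

For the rest of this section and the next, fix $q_0$ and names as in Proposition~\ref{prop:key}. For a generic pair with $q_0\subseteq h$, we write $\mathbb T$ and $D_\xi$ for the values of the names in $W[G]$. The tree $S$ will be built in $V$ as a family of names, so we need a way to pull countably many nodes of $W[G]$ back to names in $V$ by extending the bookkeeping condition.

\begin{lemma}\label{lem:decide}
Let $q'\in R$ and let $\psi(\langle t_n:n<\omega\rangle)$ be a statement such that $q'$ secures the existence of a sequence of nodes satisfying $\psi$. Then there are $q''\le q'$ with $\eta_{q''}>\eta_{q'}$ and a sequence $\langle\dot t_n:n<\omega\rangle\in V$ of countable $P^{q''}_{\eta_{q''}}$-names such that $q''$ secures that $\langle\dot t_n:n<\omega\rangle$ is a sequence of nodes satisfying $\psi$.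
\end{lemma}

\begin{proof}
Let $h\supseteq q'$ be $R$-generic. In $W$ the maximum principle gives a $P_\kappa$-name for a sequence as required, and from it names for the terms. By Lemma~\ref{lem:capture}(b) these can be replaced by a sequence $\langle\dot t_n\rangle\in V$ of countable $P_\beta$-names for some $\beta<\kappa$. The statement that $P_\kappa$ forces $\psi$ for this sequence is true in $W$, so some $h\restriction\eta$ forces it. Take $q''=h\restriction\eta$ with $\eta>\max(\eta_{q'},\beta)$.
\end{proof}

\subsection*{The requirements}
We construct in $V$, by recursion, conditions $q_\xi\in R$ and names $\dot t^\xi_n$ for $\xi<\omega_1$ and $n<\omega$. Put $\alpha_\xi=\eta_{q_\xi}$. The sequence $\langle q_\xi\rangle$ is decreasing, $\langle\alpha_\xi\rangle$ is strictly increasing, $q_\delta=\bigcup_{\xi<\delta}q_\xi$ for limit $\delta$, and each $\dot t^\xi_n$ is a countable $P^{q_{\xi+1}}_{\alpha_{\xi+1}}$-name. For a generic pair write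
\[
t^\xi_n=(\dot t^\xi_n)_G,\qquad L_\xi=\{t^\xi_n:n<\omega\},\qquad S_{<\delta}=\bigcup_{\xi<\delta}L_\xi,\qquad M_\delta=V[G_{\alpha_\delta}].
\]
If $\delta$ is a limit and $q_\delta\subseteq h$, then $\langle\dot t^\zeta_m:\zeta<\delta,\ m<\omega\rangle\in V$ consists of $P_{\alpha_\delta}$-names, because $\alpha_{\zeta+1}\le\alpha_\delta$. So $\langle L_\zeta:\zeta<\delta\rangle\in M_\delta$, and $S_{<\delta}$ is a countable set in $M_\delta$. The condition $q_{\xi+1}$ will secure the following \emph{requirement at $\xi$}: $L_\xi\subseteq\mathbb T$, and
\begin{itemize}
\item if $\xi=0$, then $t^0_n=\emptyset$ for all $n$;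
\item if $\xi=\zeta+1$, then there are $s_n\in D_\zeta$ $(n<\omega)$ with $s_n\supseteq t^\zeta_n$, $t^\xi_{2n}=s_n{}^\frown0$, $t^\xi_{2n+1}=s_n{}^\frown1$, and $s_n=s_m$ whenever $t^\zeta_n=t^\zeta_m$;
\item if $\xi=\delta$ is a limit, then every element of $L_\delta$ is $M_\delta$-generic for $S_{<\delta}$, and every element of $S_{<\delta}$ has an extension in $L_\delta$.
\end{itemize}
Successor steps meet the dense sets $D_\zeta$ and make $S$ split; limit steps seal antichains. The enumerations may have repetitions, and the clause $s_n=s_m$ makes sure that a repeated node gets only one pair of successors. Genericity over $M_\delta$ is expressible in the forcing language: if $\Sigma\in V$ is the set of nice $P_{\alpha_\delta}$-names for subsets of $\delta\times\omega$, then the subsets of $S_{<\delta}$ in $M_\delta$ are exactly the sets $\{t^\zeta_m:(\zeta,m)\in\sigma_{G}\}$ with $\sigma\in\Sigma$.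

The requirements make the sets $L_\xi$ behave as the levels of a tree.

\begin{lemma}\label{lem:levels}
Let $\theta\le\omega_1$, and let $(h,G)$ be a generic pair such that $q_{\xi+1}\subseteq h$ and the requirement at $\xi$ holds for all $\xi<\theta$. Then for all $\eta<\xi<\theta$:
\begin{enumerate}
\item[(i)] $L_0$ and $L_\xi$ are antichains;
\item[(ii)] every element of $L_\xi$ properly extends an element of $L_\eta$;
\item[(iii)] every element of $L_\eta$ has an extension in $L_\xi$;
\item[(iv)] every element of $L_\eta$ has two incomparable extensions in $L_{\eta+1}$;
\item[(v)] $L_\eta\cap L_\xi=\emptyset$.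
\end{enumerate}
\end{lemma}

\begin{proof}
For (iv), the nodes $t^{\eta+1}_{2n}$ and $t^{\eta+1}_{2n+1}$ are incomparable extensions of $t^\eta_n$. Item (v) follows from (i) and (ii): a node in $L_\eta\cap L_\xi$ would properly extend an element of the antichain $L_\eta$. We prove (i)--(iii) by induction on $\xi$, starting from $L_0=\{\emptyset\}$.

Let $\xi=\zeta+1$. Take distinct nodes $s_n{}^\frown i$ and $s_m{}^\frown j$ of $L_\xi$. If $t^\zeta_n=t^\zeta_m$, then $s_n=s_m$ and $i\ne j$, so the nodes are incomparable. Otherwise $t^\zeta_n$ and $t^\zeta_m$ are incomparable by (i) at $\zeta$, and so are their extensions. This proves (i). Since $s_n{}^\frown i\supsetneq t^\zeta_n$, items (ii) and (iii) hold for $\eta=\zeta$, and for $\eta<\zeta$ they follow by composing with (ii) and (iii) at $\zeta$.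

Let $\xi=\delta$ be a limit. Item (iii) is part of the requirement. Fix $t\in L_\delta$ and $\eta<\delta$. The set $U_\eta=\bigcup_{\eta\le\zeta<\delta}L_\zeta$ belongs to $M_\delta$ and is dense in $S_{<\delta}$ by (iii) below $\delta$. By genericity $t$ extends an element of $U_\eta$, hence by (ii) below $\delta$ an element $w_\eta(t)$ of $L_\eta$. This element is unique, since initial segments of $t$ are comparable and $L_\eta$ is an antichain. The node $w_{\eta+1}(t)$ properly extends an element of $L_\eta$, which is an initial segment of $t$ and so equals $w_\eta(t)$. Thus $t\supseteq w_{\eta+1}(t)\supsetneq w_\eta(t)$, which is (ii). Next, $t$ is the union of a chain in $S_{<\delta}$, and each member of the chain lies in some $L_\zeta$ and so equals $w_\zeta(t)$. Hence $t=\bigcup_{\eta<\delta}w_\eta(t)$. If $t\ne t'$ are in $L_\delta$, then $w_\eta(t)\ne w_\eta(t')$ for some $\eta$; these nodes are incomparable, and so are $t$ and $t'$. This is (i).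
\end{proof}

\begin{lemma}\label{lem:recursion}
The recursion can be carried out for all $\xi<\omega_1$.
\end{lemma}

\begin{proof}
Suppose that $q_\xi$ and the names $\dot t^\zeta_n$ for $\zeta<\xi$ are given and that $q_\xi$ secures the requirements below $\xi$. At limits $\delta$ the union $q_\delta$ is in $R$ and secures the requirements below $\delta$, since it extends every $q_{\zeta+1}$ with $\zeta<\delta$.

For $\xi=0$ let $\dot t^0_n$ be the empty name and $q_1=q_0\cup\{(\alpha_0,\emptyset)\}$.

Let $\xi=\zeta+1$ and consider a generic pair with $q_\xi\subseteq h$. In $W[G]$, for each node $u\in L_\zeta\subseteq\mathbb T$ choose an extension $s(u)\in D_\zeta$, and put $s_n=s(t^\zeta_n)$. By clause (1) of the CTP, $s_n{}^\frown0$ and $s_n{}^\frown1$ are in $\mathbb T$. So $q_\xi$ secures the existence of a sequence satisfying the requirement at $\xi$, and Lemma~\ref{lem:decide} gives $q_{\xi+1}$ and the names.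

Let $\xi=\delta$ be a limit. We first arrange for a Cohen real over $M_\delta$: put $q'=q_\delta\cup\{(\alpha_\delta,\emptyset)\}$ and consider a generic pair with $q'\subseteq h$. The iterand at stage $\alpha_\delta$ is Cohen forcing, so by Lemma~\ref{lem:iter}(b) the model $W[G]$ contains a real that is Cohen over $M_\delta$. The set $S_{<\delta}\subseteq\mathbb T$ is countable in $M_\delta$, and each of its elements has two incomparable extensions in $S_{<\delta}$ by Lemma~\ref{lem:levels}(iv), because $\delta$ is a limit. Enumerate $S_{<\delta}$ as $\{u_n:n<\omega\}$. Lemma~\ref{lem:cantor}(b), applied in $W[G]$, where $\mathbb T$ has the CTP, gives for each $n$ a node $t_n\in\mathbb T$ with $t_n\supseteq u_n$ that is $M_\delta$-generic for $S_{<\delta}$. The sequence $\langle t_n\rangle$ satisfies the requirement at $\delta$, and Lemma~\ref{lem:decide} applied to $q'$ gives $q_{\delta+1}$ and the names.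
\end{proof}

\section{The tree is ccc at stage $\alpha$, and the branch}\label{sec:branch}

Let $q_{\omega_1}=\bigcup_{\xi<\omega_1}q_\xi$ and $\alpha=\sup_{\xi<\omega_1}\alpha_\xi$. Since $\kappa\ge\aleph_2$ is regular, $\alpha<\kappa$ and $q_{\omega_1}\in R$, with $\eta_{q_{\omega_1}}=\alpha$. Write $P_\beta=P^{q_{\omega_1}}_\beta$ for $\beta\le\alpha$; then $P_\alpha=\bigcup_{\xi<\omega_1}P_{\alpha_\xi}$ by Lemma~\ref{lem:iter}(a). All $\dot t^\xi_n$ are $P_\alpha$-names. Let $S=\bigcup_{\xi<\omega_1}L_\xi$.

Iterands must be preorders on cardinals, so we transfer $S$ to $\omega_1$. Every $i<\omega_1$ is uniquely of the form $\omega\xi+n$, and we put $t(\omega\xi+n)=t^\xi_n$; thus $S_{<\delta}=\{t(i):i<\omega\delta\}$. Let $\dot Q$ be a nice $P_\alpha$-name for the relation on $\omega_1$ given by $i\le j\iff t(i)\supseteq t(j)$. It has size at most $\aleph_1<\kappa$, so $\dot Q\in H_\kappa$. The poset $P_\alpha$ forces that $\dot Q$ is a preorder on $\omega_1$ with greatest element $0$, because $\dot t^0_0$ is the empty name.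

\begin{lemma}\label{lem:ccc}
In $V$, the poset $P_\alpha$ forces that $\dot Q$ is ccc.
\end{lemma}

\begin{proof}
Suppose that some $p\in P_\alpha$ forces that $\dot Q$ is not ccc. Take a generic pair with $q_{\omega_1}\subseteq h$ and $p\in G$. All requirements hold, so Lemma~\ref{lem:levels} holds with $\theta=\omega_1$. The filter $G_\alpha$ is $P_\alpha$-generic over $V$ and contains $p$, so $V[G_\alpha]$ contains an uncountable antichain of $\dot Q_{G_\alpha}$. Indices $i,j$ with $t(i),t(j)$ comparable are compatible, so the antichain corresponds to an uncountable antichain of $S$. In $V[G_\alpha]$ extend it to a maximal antichain $A$ of $S$, let $I=\{i<\omega_1:t(i)\in A\}$, and let $\dot I\in V$ be a $P_\alpha$-name for $I$. We look for a limit $\delta$ at which $A\cap S_{<\delta}$ is known to $M_\delta$ and is maximal in $S_{<\delta}$.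

In $V$, for $i<\omega_1$ let $B_i\subseteq P_\alpha$ be a maximal antichain of conditions deciding ``$i\in\dot I$''. Each $B_i$ is countable, and $P_\alpha$ is the increasing union of the $P_{\alpha_\xi}$, $\xi<\omega_1$. So there is $g:\omega_1\to\omega_1$ with $B_{\omega\zeta+n}\subseteq P_{\alpha_{g(\zeta)}}$ for all $\zeta$ and $n$. In $V[G_\alpha]$, every $s\in S$ is comparable with some $a_s\in A$ by maximality, and levels are countable. So there is $f:\omega_1\to\omega_1$ with $a_s\in S_{<f(\zeta)}$ for all $\zeta$ and all $s\in L_\zeta$. In $V[G_\alpha]$ let $\delta_0=0$, let $\delta_{k+1}<\omega_1$ exceed $\delta_k$ and all $f(\zeta),g(\zeta)$ with $\zeta\le\delta_k$, and let $\delta=\sup_k\delta_k$. Then $\delta<\omega_1$ is a limit closed under $f$ and $g$.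

\emph{The set $A\cap S_{<\delta}$ is in $M_\delta$.} For $i<\omega\delta$ we have $B_i\subseteq P_{\alpha_\delta}$, so the unique element of $B_i\cap G_\alpha$ lies in $G_{\alpha_\delta}$, and $i\in I$ if and only if this element forces $i\in\dot I$. Hence $I\cap\omega\delta\in M_\delta$. Since $I$ contains \emph{all} indices of elements of $A$, we have $A\cap S_{<\delta}=\{t(i):i\in I\cap\omega\delta\}\in M_\delta$.

\emph{The set $A\cap S_{<\delta}$ is sealed.} Let
\[
D=\{u\in S_{<\delta}: u\supseteq a\text{ for some }a\in A\cap S_{<\delta}\}\in M_\delta .
\]
If $s\in S_{<\delta}$, then $a_s\in A\cap S_{<\delta}$ by closure under $f$, and the longer of the comparable nodes $s$ and $a_s$ lies in $D$ and extends $s$. So $D$ is dense in $S_{<\delta}$. By the requirement at $\delta$, every element of $L_\delta$ extends an element of $D$, hence an element of $A\cap S_{<\delta}$. Let $s\in L_\xi$ with $\xi\ge\delta$. By (ii), $s$ extends an element of $L_\delta$, hence some $a\in A\cap S_{<\delta}$, and $s\ne a$ by (v). As $A$ is an antichain, $s\notin A$. Therefore $A\subseteq S_{<\delta}$ is countable, a contradiction.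
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $q=q_{\omega_1}\cup\{(\alpha,\dot Q)\}$. Then $q\in R$, $q\le q_0$, and by Lemma~\ref{lem:ccc} the iterand coded by $q$ at stage $\alpha$ is $\dot Q_\alpha=\dot Q$, with $\mu_\alpha=\omega_1$. Take a generic pair with $q\subseteq h$. By Lemma~\ref{lem:iter}(b), $G(\alpha)$ is a $\dot Q_{G_\alpha}$-generic filter over $V[G_\alpha]$. The set $C=\{t(i):i\in G(\alpha)\}$ is a chain in $S$, since indices in a filter have common extensions, and it is closed under taking initial segments that lie in $S$.

For $\xi<\omega_1$ the set $\{i<\omega_1:i\ge\omega\xi\}$ is dense by (iii), so $C$ has an element in some $L_\eta$ with $\eta\ge\xi$. By (ii), $C$ then has an element $w_\xi\in L_\xi$, unique by (i). If $\xi<\eta$, then $w_\eta$ properly extends an element of $L_\xi$, which lies in $C$ and so equals $w_\xi$. Thus the lengths of the $w_\xi$ are strictly increasing countable ordinals, and $b=\bigcup_{\xi<\omega_1}w_\xi$ has domain $\omega_1$. Every proper initial segment of $b$ is an initial segment of some $w_\xi\in\mathbb T$, so $b$ is a cofinal branch of $\mathbb T$. Finally $w_{\xi+1}=s^\frown j$ for some $s\in D_\xi$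 and $j<2$, and $s$ is an initial segment of $b$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}\label{rem:suslin}
A \emph{Suslin tree} is a tree of height $\omega_1$ with no uncountable chain or antichain. An uncountable chain in $S$ meets uncountably many levels, so by (i) and (ii) it determines nodes $w_\xi\in L_\xi$ increasing with $\xi<\omega_1$. By (iv) and (i) there is $v_\xi\in L_{\xi+1}$ extending $w_\xi$ and incomparable with $w_{\xi+1}$, and the $v_\xi$ form an uncountable antichain, since $v_\eta\supseteq w_{\xi+1}$ for $\xi<\eta$. So $S$ is a Suslin tree in $V[G_\alpha]$, and it is no longer ccc in $V[G_{\alpha+1}]$.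
\end{remark}

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. Clause (1) of the CTP is used at successor steps and clause (2) at limit steps of Lemma~\ref{lem:recursion}, in both cases in $W[G]$. The equation $\kappa^{<\kappa}=\kappa$ gives the regularity of $\kappa$ and $|R|=|H_\kappa|=\kappa$, hence the preservation of cardinals above $\kappa$ and the bound $\mathfrak c\le\kappa$. The inequality $\kappa\ge\aleph_2$ gives $q_{\omega_1}\in R$ and $\dot Q\in H_\kappa$; it cannot be dropped, since $\mathfrak c=\aleph_1$ yields a Gregory tree, as noted in Section~\ref{sec:intro}. No bound of the form $\mu^{\aleph_0}<\kappa$ for $\mu<\kappa$ is used, and such a bound fails for $\mu=\aleph_\omega$, $\kappa=\aleph_{\omega+1}$.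
\end{remark}

\section{The range of $\kappa$}\label{sec:range}

The hypothesis on $\kappa$ in Theorem~\ref{thm:main} is already necessary for MA alone.

\begin{proposition}\label{prop:range}
For a cardinal $\kappa\ge\aleph_2$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\kappa^{<\kappa}=\kappa$.
\item[(2)] $V$ has a cardinal-preserving forcing extension satisfying $\mathrm{MA}+\mathfrak c=\kappa$.
\item[(3)] $V$ has a cardinal-preserving forcing extension satisfying $\mathrm{MA}+\mathfrak c=\kappa+(\dagger)$, and hence with no Gregory trees.
\end{enumerate}
\end{proposition}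

\begin{proof}
The implication from (1) to (3) is Theorem~\ref{thm:main}, and (3) contains (2). Assume (2). In the extension, the theorem of Martin and Solovay gives $2^\mu=\mathfrak c=\kappa$ for all infinite $\mu<\kappa$, so $\kappa^\mu=(2^{\aleph_0})^\mu=2^\mu=\kappa$ there. If (1) fails, then in $V$ there is an infinite $\mu<\kappa$ with $\kappa^\mu>\kappa$, and so an injection of $\kappa^+$ into the set of functions from $\mu$ to $\kappa$. It remains such an injection in the extension, where $\kappa^+$ is the same cardinal. This contradicts $\kappa^\mu=\kappa$.
\end{proof}

So for every $\kappa\ge\aleph_2$ that can be made the continuum under MA without changing the cardinals of $V$, the nonexistence of Gregory trees can be arranged as well. Under GCH every regular $\kappa$ satisfies $\kappa^{<\kappa}=\kappa$: for $\kappa=\lambda^+$ we have $\kappa^\lambda=2^\lambda=\kappa$, and for a regular limit $\kappa$ each function from $\mu<\kappa$ to $\kappa$ maps into some $\nu<\kappa$, where $\nu^\mu<\kappa$. Hence the restriction ``not the successor of a cardinal of cofinality $\omega$'' in the fourth result quoted in Section~\ref{sec:intro} is unnecessary.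

\begin{thebibliography}{9}

\bibitem{Kunen}
Kunen, \emph{Set Theory}.

\bibitem{KR}
Kenneth Kunen and Dilip Raghavan, \emph{Gregory Trees, The Continuum, And Martin's Axiom}, arXiv:0806.1759 (2008).

\end{thebibliography}
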